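\title{Tournaments that are harder to build than cliques}

\begin{abstract}
In the $T$-building game Maker and Breaker alternately claim and orient edges of $K_n$, and Maker wins if her own edges contain a copy of a fixed tournament $T$ on $k$ vertices. Let $k_{cl}(n)$ be the largest size of a clique that Maker can build in the corresponding game without orientations. Maker can build the transitive tournament on $k_{cl}(n)$ vertices. We show that for infinitely many $n$, in fact for a set of $n$ of lower logarithmic density at least $2\log_2e-2>0.885$, Breaker can prevent her from building almost every tournament on $k_{cl}(n)$ vertices. More precisely, if no two vertices of $T$ relate in the same way to more than $\frac58k$ of the others, then Breaker wins as soon as $(n/k)^k2^{-\binom k2}\le2^{-\kappa k}$ for a fixed $\kappa>0$ and $k$ is large. The proof uses a potential function on tuples of partial goals, which makes a union bound over all labelings of the vertices of $K_n$ affordable.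
\end{abstract}

\section{Introduction}\label{sec:intro}

Two players, Maker and Breaker, alternately claim unclaimed edges of the complete graph $K_n$, Maker first, until every edge is claimed. In the \emph{$k$-clique game} Maker wins if her graph contains a clique of size at least $k$. In the \emph{$T$-building game}, $T$ is a fixed tournament on $k$ vertices, known to both players; a player who claims an edge also chooses one of its two orientations, and Maker wins if the digraph formed by her own edges, with the orientations she chose, contains a copy of $T$. In both games Breaker wins if Maker does not. The orientations chosen by Breaker play no role.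

Throughout, $\log=\log_2$ and $K=\binom k2$. Let $k_{cl}(n)$ be the largest $k$ for which Maker has a winning strategy in the $k$-clique game on $K_n$. Beck's formula states that, as $n\to\infty$,
\begin{equation}\label{eq:beck}
k_{cl}(n)=\lfloor f(n)+o(1)\rfloor,\qquad f(n)=2\log n-2\log\log n+2\log e-3 .
\end{equation}
A copy of $T$ in Maker's digraph is a $k$-clique in her graph, so she cannot build a tournament on more than $k_{cl}(n)$ vertices. For the transitive tournament orientations cost her nothing: she fixes a linear order of the vertices, orients every edge forward and follows her clique strategy, so she wins whenever $k\le k_{cl}(n)$. The following question, from Clemens, Gebauer and Liebenau \cite{CGL}, asks whether every tournament is as easy as the transitive one.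

\begin{quote}
\textbf{Problem.} Are there infinitely many $n$ for which there exist $k\le k_{cl}(n)$ and a tournament $T$ on $k$ vertices such that Breaker has a winning strategy in the $T$-building game on $K_n$?
\end{quote}

To guess the answer, give each $k$-set that Maker may aim at the weight $2^{-K}$, the probability that all its edges are hers if each edge is given to a player by a fair coin. If the total weight of a fixed family of targets is below $\frac12$, Breaker can block them all (Corollary~\ref{cor:weight}). Put
\[
x=x(n,k)=\log n-\log k-\frac{k-1}2,\qquad\text{so that}\qquad \Bigl(\frac nk\Bigr)^k2^{-K}=2^{kx}.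
\]
In the clique game all $k$-sets are targets. When $k^2=o(n)$, Stirling's formula gives $\binom nk=(en/k)^k2^{O(\log k)}$, so the total weight is $2^{k(x+\log e)+O(\log k)}$. For an arbitrary $T$ on $[k]=\{1,\dots,k\}$, Maker has an obvious plan: split the vertices into $k$ equal parts, orient edges between parts $i$ and $j$ as $ij$ is oriented in $T$, and aim at the sets with one vertex in each part. Their total weight is $2^{kx}$, smaller by a factor of about $e^k$. Since $x$ drops by about $\frac12$ when $k$ grows by one, this factor is worth only a bounded number of vertices of $T$, but \eqref{eq:beck} is precise enough to detect a bounded shift. One would therefore guess that the answer is yes, provided that for some $T$ Maker cannot do much better than the partition by choosing her orientations as the game unfolds. This is what we prove, for tournaments in which no two vertices look alike.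

\begin{definition}\label{def:diverse}
Let $T$ be a tournament on $[k]$; its vertices are called \emph{labels}. Distinct labels $i,i'$ \emph{agree on} $j\in[k]\setminus\{i,i'\}$ if $i\to j$ and $i'\to j$, or $j\to i$ and $j\to i'$. The tournament $T$ is \emph{diverse} if any two distinct labels agree on at most $\frac58k$ labels.
\end{definition}

Almost every tournament is diverse. Let $T$ be uniformly random and fix $i\ne i'$. Whether $i,i'$ agree on $j$ depends on the edges $ij$ and $i'j$ only, so the number of such $j$ has distribution $\mathrm{Bin}(k-2,\frac12)$. Hoeffding's inequality $\Pr(\mathrm{Bin}(N,\frac12)\ge\frac N2+u)\le e^{-2u^2/N}$ with $u=k/8$ shows that this number exceeds $\frac58k$ with probability at most $e^{-k/32}$. By a union bound, all but at most a fraction $k^2e^{-k/32}$ of the tournaments on $[k]$ are diverse.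

\begin{theorem}\label{thm:main}
For every $\kappa\in(0,1]$ there is $k_0$ such that for all $k\ge k_0$, all diverse tournaments $T$ on $[k]$ and all $n$ with $x(n,k)\le-\kappa$, Breaker wins the $T$-building game on $K_n$.
\end{theorem}

The first corollary answers the Problem in the affirmative, since different values of $k$ give different values of $n$.

\begin{corollary}\label{cor:problem}
For every sufficiently large $k$ there is $n$ with $k_{cl}(n)=k$ such that Breaker wins the $T$-building game on $K_n$ for every diverse tournament $T$ on $[k]$, that is, for all but at most a fraction $k^2e^{-k/32}$ of the tournaments on $[k]$.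
\end{corollary}

The \emph{lower logarithmic density} of a set $\mathcal N$ of positive integers is $\liminf_{N\to\infty}\frac1{\ln N}\sum_{n\in\mathcal N,\,n\le N}\frac1n$; if the limit exists, it is the \emph{logarithmic density}.

\begin{corollary}\label{cor:strong}
\begin{itemize}
\item[(a)] For every $\eta>0$ and all large $n$, if $k\ge2\log n-2\log\log n-1+\eta$, then Breaker wins the $T$-building game on $K_n$ for every diverse tournament $T$ on $[k]$.
\item[(b)] The set of $n$ for which Breaker wins the $T$-building game on $K_n$ for some tournament $T$ on exactly $k_{cl}(n)$ vertices (indeed for every diverse one, hence for almost every one) has lower logarithmic density at least $2\log e-2>0.885$.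
\end{itemize}
\end{corollary}

The clique threshold $f(n)$ exceeds $2\log n-2\log\log n-1$ by $2\log e-2\approx0.885$, and (b) concerns those $n$ for which $k_{cl}(n)$ falls into this window. The remaining $n$, those for which the fractional part of $f(n)$ lies roughly in $(0.885,1)$, are not settled here.

\section{The clique threshold on the scale of $x$}\label{sec:cor}

Both corollaries follow from Theorem~\ref{thm:main} by a change of variables. Let $k=f(n)-y$, where $k$ may be real and $y$ stays in a bounded set. Then $k=(2+o(1))\log n$, so $\log k=1+\log\log n+o(1)$, and solving the definition of $f$ for $\log n$ gives $\log n=\frac k2+\log\log n-\log e+\frac32+\frac y2$. Substituting both into the definition of $x$,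
\begin{equation}\label{eq:xy}
x(n,k)=1-\log e+\frac y2+o(1)\qquad(n\to\infty),
\end{equation}
uniformly for bounded $y$. Thus the clique threshold $y=0$ sits at $x=1-\log e\approx-0.44$, below the value $x=0$ up to which Theorem~\ref{thm:main} applies.

\begin{proof}[Proof of Corollary~\ref{cor:problem}]
We have $f(n)\to\infty$ and $f(n+1)-f(n)\to0$. For large $k$ let $n$ be the least integer $n\ge2$ with $f(n)\ge k+\frac14$. Then $n\to\infty$ as $k\to\infty$, and $f(n)\le k+\frac12$ because $f(n-1)<k+\frac14$. By \eqref{eq:beck}, $k_{cl}(n)=k$. By \eqref{eq:xy} with $y\in[\frac14,\frac12]$, we have $x\le\frac54-\log e+o(1)\le-0.19+o(1)$. Apply Theorem~\ref{thm:main} with $\kappa=0.15$.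
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:strong}]
(a) For fixed $n$ the function $x(n,k)$ decreases in the real variable $k>0$. The value $k=2\log n-2\log\log n-1+\eta$ corresponds to $y=2\log e-2-\eta$, where \eqref{eq:xy} gives $x=-\eta/2+o(1)$. So for large $n$ every $k$ in (a) satisfies $x(n,k)\le-\eta/4$ and is large. Apply Theorem~\ref{thm:main} with $\kappa=\min(\eta/4,1)$.

(b) Fix a small $\eta>0$, and let $\mathcal N_\eta$ be the set of $n$ such that the fractional part $y$ of $f(n)$ lies in $[\eta,2\log e-2-\eta]$. For large $n\in\mathcal N_\eta$, \eqref{eq:beck} gives $k_{cl}(n)=\lfloor f(n)\rfloor=f(n)-y$, and \eqref{eq:xy} gives $x(n,k_{cl}(n))\le-\eta/2+o(1)$, so Theorem~\ref{thm:main} applies. It remains to find the density of $\mathcal N_\eta$. For real $u$ we have $f'(u)=\frac2{u\ln2}\bigl(1-\frac1{\ln u}\bigr)$, so $f$ is increasing for large $u$ and $\frac{d\ln u}{df}\to\frac{\ln2}2$. Let $0\le a<b\le1$ and let $u_1<u_2$ solve $f(u_1)=j+a$, $f(u_2)=j+b$. Then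
\[
\sum_{n:\ f(n)\in[j+a,\,j+b]}\frac1n=\ln u_2-\ln u_1+O(1/u_1)\ \longrightarrow\ (b-a)\frac{\ln2}2\qquad(j\to\infty).
\]
Compare this with the case $a=0$, $b=1$ and sum over $j$: the set of $n$ for which the fractional part of $f(n)$ lies in $[a,b]$ has logarithmic density $b-a$. So $\mathcal N_\eta$ has density $2\log e-2-2\eta$. Let $\eta\to0$.
\end{proof}

\section{Copies of $T$ in a fixed orientation}\label{sec:fixed}

The reason why a diverse tournament is hard to build is already visible when Maker must announce, before the game, a tournament $D$ on $V=V(K_n)$ and orient each of her edges as in $D$. Her targets are then the $k$-sets that induce a copy of $T$ in $D$, and we only have to count them.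

\begin{example}\label{ex:triangle}
Let $T$ be the cyclic triangle $1\to2\to3\to1$. Decide that the vertex $u$ plays the label $1$. Then the role of every other vertex $v$ is forced by a single edge: $v$ can only play $2$ if $u\to v$, and only $3$ if $v\to u$. So at most $d^+(u)d^-(u)\le(n-1)^2/4$ copies have $u$ in the role of $1$. Each vertex of a cyclic triangle can play $1$, so summing over $u$ counts each copy three times, and $D$ contains at most $n(n-1)^2/12$ copies, about half of $\binom n3$. For the transitive triangle $1\to2$, $1\to3$, $2\to3$ the labels $2$ and $3$ look the same from $1$. The bound becomes $\binom{d^+(u)}2$, and a linear order attains $\sum_u\binom{d^+(u)}2=\binom n3$.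
\end{example}

In general one vertex does not suffice to tell the labels apart, but a few do. Say that $R\subset[k]$ \emph{separates} $T$ if any two distinct labels outside $R$ disagree on some element of $R$.

\begin{proposition}\label{prop:fixed}
If $R$ separates $T$ and $|R|=r<k$, then every tournament $D$ on $n$ vertices has at most $(ek)^r(n/k)^k$ sets of $k$ vertices that induce a copy of $T$. If $T$ is diverse, some $R$ with $|R|\le\lceil3\log k\rceil$ separates $T$.
\end{proposition}

\begin{proof}
For each such set $S$ fix an isomorphism $\varphi$ from $T$ onto $D[S]$ and consider $\rho=\varphi|_R$; there are at most $n^r$ possibilities. Fix $\rho$. For a vertex $v\notin\rho(R)$ there is at most one label $i\notin R$ such that $v\rho(j)$ is oriented as $ij$ for all $j\in R$. Let $n_i$ be the number of vertices that receive the label $i$ in this way, so $\sum_in_i\le n$. The set $S\setminus\rho(R)$ has exactly one vertex of each label, so there are at most $\prod_{i\notin R}n_i\le(n/(k-r))^{k-r}$ choices for it, by the inequality of arithmetic and geometric means. Finally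
\[
n^r\Bigl(\frac n{k-r}\Bigr)^{k-r}=\Bigl(\frac nk\Bigr)^kk^r\Bigl(1+\frac r{k-r}\Bigr)^{k-r}\le\Bigl(\frac nk\Bigr)^k(ek)^r .
\]
For the second claim draw $\lceil3\log k\rceil$ labels independently and uniformly, and let $R$ be the set of labels drawn. A fixed pair agrees on every label drawn with probability at most $(5/8)^{3\log k}<k^{-2}$, as $(8/5)^3>4$. With positive probability this happens for no pair, and then $R$ separates $T$.
\end{proof}

So for diverse $T$ the targets have total weight at most $2^{kx+O(\log^2k)}$, and Breaker wins against an announced orientation when $x\le-\kappa$ and $k$ is large. For the transitive tournament $1,\dots,k$ the labels $i$ and $i+1$ agree on all other labels, so a separating set contains one of $1,2$, one of $3,4$, and so on, and the bound is useless. Some hypothesis on $T$ is indeed needed in Theorem~\ref{thm:main}: for the $n$ in the proof of Corollary~\ref{cor:problem} we have $x\le-0.15$, and Maker builds the transitive tournament on $k=k_{cl}(n)$ vertices.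

In the real game the labeling of $V$ induced by a root $\rho$ is created by Maker during the play, and Breaker must be prepared for all $(k+1)^n$ labelings. A plain union bound multiplies the weight by $2^{\Theta(n\log k)}$, with $n$ about $2^{k/2}$, while the available margin is $2^{\kappa k}$. The proof overcomes this in four steps. Section~\ref{sec:potential} sets up a potential for \emph{tuples} of goals, which takes the $M$-th root of the cost of a union bound. This device bounds only large counts, so in Section~\ref{sec:critical} we count the sets in which Maker has reached a $(1-\delta)$-fraction of a copy of $T$, and finish them off separately. Section~\ref{sec:decode} makes the labeling robust against the missing edges. Sections~\ref{sec:families} and~\ref{sec:count} deal with the overlaps between the sets that are counted.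

\section{Goals, multigoals and the potential}\label{sec:potential}

\emph{Position} $t$ is the situation after $t$ moves; position $0$ is the empty board, and Maker's moves lead to the odd positions. We want to count sets in which Maker got many edges \emph{before} Breaker got any, and to keep counting them after Breaker has entered. The following definitions do this.

A \emph{goal} is a pair $(F,l)$ of an edge set $F$ and an integer $0\le l\le|F|$. It is \emph{reached} once there has been a position in which Maker owns at least $l$ edges of $F$ and Breaker owns none. It is \emph{dead} if it is not reached and Breaker owns an edge of $F$. A \emph{multigoal} $Q$ is a finite list of goals $(F_j,l_j)$; it is reached if all its goals are reached, and dead if some goal is dead. Reached and dead multigoals stay so.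

Let $p(F)$ be the current number of Maker's edges in $F$. If $Q$ is not dead, call a set $X$ of unclaimed edges \emph{feasible} if $|X\cap F_j|\ge l_j-p(F_j)$ for all unreached $j$. The set of all unclaimed edges is feasible, since Breaker owns no edge of an unreached $F_j$. Let $\nu(Q)$ be the minimum size of a feasible set, the number of moves that Maker still needs if Breaker does not interfere, and put $W(Q)=2^{-\nu(Q)}$. If $Q$ is dead, put $W(Q)=0$. A reached multigoal has $W=1$. The initial value is
\begin{equation}\label{eq:W0}
W_0(Q)=2^{-\nu_0(Q)},\qquad\nu_0(Q)=\min\{|X|:\ |X\cap F_j|\ge l_j\text{ for all }j\}.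
\end{equation}
An unclaimed edge is \emph{relevant} for $Q$ if $Q$ is not dead and the edge lies in $F_j$ for some unreached $j$.

For example, let $Q$ consist of $(\{e_1,e_2,e_3\},2)$ and $(\{e_3,e_4\},1)$. Then $\nu_0=2$, attained by $\{e_1,e_3\}$. If Maker opens with $e_4$, which is relevant, $\nu$ stays $2$. If she opens with $e_3$, then $\nu=1$, the second goal is reached, and $e_4$ is no longer relevant: Breaker does not kill $Q$ by claiming it.

\begin{lemma}\label{lem:move}
Suppose that a player claims the edge $e$. If $e$ is not relevant for $Q$, then $W(Q)$ and, if $Q$ is not dead, the list of its unreached goals are unchanged. If $e$ is relevant and Breaker claims it, $W(Q)$ becomes $0$. If $e$ is relevant and Maker claims it, $W(Q)$ at most doubles.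
\end{lemma}

\begin{proof}
We may assume that $Q$ is not dead before the move. If $e$ is not relevant, it lies in no unreached $F_j$, so these goals keep their status and their values $p(F_j)$, and a minimum feasible set, which uses only edges of unreached $F_j$, does not contain $e$. If Breaker claims an edge of an unreached $F_j$, that goal is dead. Let Maker claim a relevant $e$; this kills no goal. Let $X'$ be feasible after the move. We claim that $X'\cup\{e\}$ was feasible before it. For a goal that is still unreached, either $e\notin F_j$ and nothing changed, or $e\in F_j$ and both sides of the feasibility inequality are larger by one for $X'\cup\{e\}$ before the move than for $X'$ after it. A goal that becomes reached by the move contains $e$ and needed exactly one more edge. Hence $\nu$ drops by at most one.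
\end{proof}

Let a finite family of multigoals with weights $\alpha_Q\ge0$ be present from the start; we call them \emph{static}. After each move of Maker, finitely many further weighted multigoals may \emph{arrive}, by a rule that depends on the history of the game. The \emph{value} of $Q$ is $\alpha_QW(Q)$. Let $\Phi_t$ be the total value at position $t$ of all multigoals present, including those that arrive at time $t$, and let $\Phi_t^-$ be the same sum without the arrivals of time $t$. Let $\Lambda_t$ be the sum of the values at arrival of all multigoals that arrive at times up to $t$. Breaker's \emph{greedy strategy} is to claim an unclaimed edge $e$ that maximizes $w(e)$, the total value of the present multigoals for which $e$ is relevant.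

\begin{lemma}\label{lem:potential}
If Breaker plays the greedy strategy, then $\Phi_t^-\le2\Phi_0+\Lambda_{t-1}$ and $\Phi_t\le2\Phi_0+\Lambda_t$ for all $t\ge1$.
\end{lemma}

\begin{proof}
Since $\Phi_t=\Phi_t^-+\Lambda_t-\Lambda_{t-1}$, the first inequality for $t$ implies the second. By Lemma~\ref{lem:move}, $\Phi_1^-\le2\Phi_0$. Let $t$ be odd with $\Phi_t\le2\Phi_0+\Lambda_t$, let Breaker claim $e'$ and then Maker claim $e$, and compute $w$ at position $t$. Then $\Phi^-_{t+1}=\Phi_{t+1}=\Phi_t-w(e')$. A multigoal for which $e$ is relevant after Breaker's move was not killed by it, so $e$ was relevant for it at position $t$ and its value was the same. Hence Maker gains at most $w(e)\le w(e')$, and $\Phi^-_{t+2}\le\Phi_t$. Both $\Phi^-_{t+1}$ and $\Phi^-_{t+2}$ are thus at most $2\Phi_0+\Lambda_t=2\Phi_0+\Lambda_{t+1}$.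
\end{proof}

\begin{corollary}\label{cor:weight}
Given $N$ sets of $K$ edges each with $N2^{-K}<\frac12$, Breaker can prevent Maker from owning all edges of any of them.
\end{corollary}

\begin{proof}
Take the goals $(F,K)$ with weight $1$ and no arrivals. Then $\Phi_t\le2\Phi_0<1$, while a reached goal has value $1$.
\end{proof}

The next example is the mechanism behind all three families of Section~\ref{sec:families}.

\begin{example}\label{ex:tuples}
Let $\mathcal H_1,\dots,\mathcal H_L$ be families of goals. Suppose that within each family the edge sets are disjoint and $\sum_{(F,l)\in\mathcal H_i}2^{-l}\le\beta$. Breaker wants the number $N_i$ of reached goals of $\mathcal H_i$ to be small for all $i$ at once. If he gives each goal the weight $1/(4L\beta)$, then $\Phi_0\le\frac14$, so $\Phi<1$ throughout and $N_i<4L\beta$. Let him instead take as multigoals the ordered $M$-tuples of distinct goals from the same family, with weight $1/(4L\beta^M)$. By disjointness $W_0$ is the product of the numbers $2^{-l}$, so again $\Phi_0\le\frac14$. Now $N_i(N_i-1)\cdots(N_i-M+1)<4L\beta^M$, and therefore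
\[
N_i<M+(4L)^{1/M}\beta .
\]
The factor $L$ has become $L^{1/M}$, at the price of an additive term $M$. For $L=2^{O(n\log k)}$ the factor is $2^{\theta k}$, with $\theta$ as small as we like, when $M$ is a large multiple of $n\log k/k$. The bound is then informative only if $\beta$ is large compared with $n$.
\end{example}

\section{Critical sets and the reduction to a count}\label{sec:critical}

Fix $\kappa\in(0,1]$, a diverse tournament $T$ on $[k]$ and $n$ with $x\le-\kappa$. For $S\subseteq V$ let $E(S)$ be the set of pairs inside $S$. If $x\le-2$, then $\binom nk2^{-K}\le(en/k)^k2^{-K}\le2^{k(\log e-2)}<\frac12$ for $k\ge2$, and by Corollary~\ref{cor:weight} Maker does not even get a $k$-clique. From now on $-2\le x\le-\kappa$, so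
\begin{equation}\label{eq:n}
\log n=\frac k2+\log k+O(1),\qquad n\ge2^{k/2}\quad\text{for large }k.
\end{equation}

Let $H(p)=-p\log p-(1-p)\log(1-p)$ be the binary entropy. It is increasing on $[0,\frac12]$, tends to $0$ as $p\to0$, and $\binom kj\le2^{kH(j/k)}$. Put $\theta=\kappa/8$; the proof will lose a factor $2^{\theta k}$ four times, which uses up half of the margin $2^{\kappa k}$. Choose $\varepsilon\in(0,1)$ and $\delta\in(0,\frac1{65})$, and put $\zeta=\sqrt\delta$ and $\gamma=\delta/4$, so that
\begin{equation}\label{eq:const}
\log(1+\varepsilon)+\zeta\log(e/\zeta)+H(\gamma+\zeta)<\theta .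
\end{equation}
This is possible because the left side tends to $0$ with $\varepsilon$ and $\delta$. Note that $\zeta<\frac18$ and $\gamma<\frac1{260}$. From here on $k$ is large in terms of these constants, and $O(\cdot)$, $o(\cdot)$ refer to $k\to\infty$, uniformly in $n$ and $T$.

We want to show that the number of copies of $T$ that Maker completes is zero, but by Example~\ref{ex:tuples} tuples can only bound a count that is much larger than $n$. So we count earlier. Let
\[
s=\lceil(1-\delta)K\rceil<K .
\]
With $s$ in place of $K$ the weight $2^{kx}$ becomes $2^{kx+K-s}$, where $K-s$ is of order $\delta k^2/2$.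

\begin{definition}\label{def:critical}
A $k$-set $S\subseteq V$ becomes \emph{critical} at time $\tau(S)$ if with her move to position $\tau(S)$ Maker gets her $s$-th edge in $S$, Breaker owns no edge of $S$, and there is a bijection $\varphi:[k]\to S$ such that every edge $\varphi(i)\varphi(j)$ owned by Maker is oriented as $ij$ in $T$. We fix one such bijection $\varphi_S$.
\end{definition}

If Maker's final digraph contains a copy of $T$ on $S$, she owns all $K$ edges of $S$ in the end, so $S$ became critical when she got the $s$-th one. For a static family let $\Psi_t$ denote its total value at position $t$. The core of the proof is the following statement, which holds for every play, whatever strategy Breaker uses.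

\begin{proposition}\label{prop:count}
There is a finite static family $\mathcal Q$ of weighted multigoals with $\Psi_0<\frac18$ and the following property. If $\Psi_u<1$ for all $u\le t$, then fewer than $2^{K-s-1}$ sets become critical at times up to $t$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:count}]
Breaker plays the greedy strategy for the static family $\mathcal Q$ and the following arrivals: when $S$ becomes critical, the multigoal with the single goal $(E(S),K)$ arrives with weight $1$. Its value at arrival is $2^{-(K-s)}$, so $\Lambda_t$ is $2^{-(K-s)}$ times the number of sets that became critical up to time $t$. We show by induction that $\Lambda_t<\frac12$ for all $t$. We have $\Lambda_0=0$. Let $t\ge1$ and $\Lambda_{t-1}<\frac12$. Since $\Lambda$ is nondecreasing and $\Phi_0=\Psi_0<\frac18$, Lemma~\ref{lem:potential} gives $\Psi_u\le\Phi_u^-\le2\Phi_0+\Lambda_{u-1}<\frac34$ for $1\le u\le t$. It matters here that the bound at $u=t$ does not involve the arrivals of time $t$, which we have yet to count. By Proposition~\ref{prop:count}, $\Lambda_t<2^{-(K-s)}2^{K-s-1}=\frac12$.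

Hence $\Phi_t\le2\Phi_0+\Lambda_t<\frac34$ throughout the game. If Maker's final digraph contained a copy of $T$ on $S$, the multigoal $(E(S),K)$ would have arrived and would finally be reached, contributing $1$ to $\Phi$. So Breaker wins.
\end{proof}

\section{Roots and decoding}\label{sec:decode}

In a critical set up to $\delta K$ edges are missing, so a vertex need not be joined to all vertices of a root, and a few vertices may be joined to hardly any. We need a root from which most labels can be read off from \emph{any} large part of the edges to it. This is the only place where diversity is used. Let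
\[
r=\Bigl\lceil\frac2\delta\log k\Bigr\rceil,\qquad q=\lceil(1-2\zeta)r\rceil>\frac34r,
\]
where the inequality holds because $\zeta<\frac18$. We use Hoeffding's inequality for sampling without replacement: if $R$ is a uniformly random $r$-subset of $[k]$, $A\subseteq[k]$ and $\sigma>0$, then $\Pr\bigl(|R\cap A|\ge r|A|/k+\sigma r\bigr)\le e^{-2\sigma^2r}$.

\begin{lemma}\label{lem:root}
Let $G$ be a graph on $[k]$ with at least $(1-\delta)K$ edges. There is $R\subset[k]$ with $|R|=r$ such that
\begin{itemize}
\item[(i)] any two distinct labels in $[k]\setminus R$ agree on at most $\frac34r$ elements of $R$;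
\item[(ii)] all but at most $\zeta k$ labels in $[k]\setminus R$ have at least $q$ neighbors in $R$ in the graph $G$.
\end{itemize}
\end{lemma}

\begin{proof}
Take $R$ uniformly at random. For $i\ne i'$ the set $A$ of labels on which they agree has $|A|\le\frac58k$, so $\Pr(|R\cap A|>\frac34r)\le e^{-r/32}$ by the inequality with $\sigma=\frac18$. Hence (i) fails with probability at most $k^2e^{-r/32}$. The graph $G$ has at most $\delta K\le\delta k^2/2$ non-edges, so the numbers of non-neighbors of the labels sum to at most $\delta k^2=\zeta^2k^2$, and at most $\zeta k$ labels have $\zeta k$ or more non-neighbors. Any other label has more than $2\zeta r$ non-neighbors in $R$ with probability at most $e^{-2\zeta^2r}=e^{-2\delta r}$, by the inequality with $\sigma=\zeta$. If this does not happen and the label is not in $R$, it has at least $(1-2\zeta)r$, hence at least $q$, neighbors in $R$. Since $r\ge\frac2\delta\log k\ge130\log k\ge130\ln k$, we have $k^2e^{-r/32}+ke^{-2\delta r}\le k^{-2}+k^{-3}<1$, so a suitable $R$ exists.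
\end{proof}

A \emph{root} is an injective map $\rho:R\to V$ whose domain $R$ is an $r$-subset of $[k]$ satisfying (i). There are at most $(kn)^r$ roots. For a critical set $S$ let $G_S$ be the graph on $[k]$ formed by the $s$ pairs $ij$ such that Maker owns $\varphi_S(i)\varphi_S(j)$ at time $\tau(S)$. Fix a set $R_S$ given by Lemma~\ref{lem:root} for $G_S$, and call $\rho_S=\varphi_S|_{R_S}$ the root of $S$.

Each root $\rho:R\to V$ defines a labeling $\lambda_\rho:V\to[k]\cup\{*\}$ that evolves during the game. Let $v\in V\setminus\rho(R)$. At the first time when Maker owns $q$ edges between $v$ and $\rho(R)$, we look for a label $i\in[k]\setminus R$ such that each of these $q$ edges $v\rho(j)$ is oriented as $ij$ in $T$. Two such labels would agree on $q>\frac34r$ elements of $R$, contrary to (i), so there is at most one. If it exists, $\lambda_\rho(v)=i$ from that time on. In all other cases (no such label, fewer than $q$ edges so far, or $v\in\rho(R)$) we put $\lambda_\rho(v)=*$. The labeling depends on $\rho$ and the history only, so all critical sets with root $\rho$ are read with the same labeling.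

\begin{lemma}\label{lem:decode}
Let $S$ be critical with root $\rho:R\to V$. There is $Z\subseteq S\setminus\rho(R)$ with $|Z|\le\zeta k$ such that, at every time from $\tau(S)$ on, $\lambda_\rho$ is injective and different from $*$ on $S\setminus(\rho(R)\cup Z)$.
\end{lemma}

\begin{proof}
Let $Z$ be the image under $\varphi_S$ of the exceptional labels in (ii). Let $i\notin R$ be not exceptional and $v=\varphi_S(i)$. At time $\tau(S)$ Maker owns at least $q$ edges between $v$ and $\rho(R)$. All her edges between $v$ and $\rho(R)$ lie in $S$, so each such edge $v\rho(j)=\varphi_S(i)\varphi_S(j)$ is oriented as $ij$. The first $q$ of these edges that she claimed are among them, so $\lambda_\rho(v)=i$ from time $\tau(S)$ on.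
\end{proof}

\section{The static family}\label{sec:families}

Example~\ref{ex:tuples} needs edge-disjoint goals, but the critical sets with root $\rho$ all contain $\rho(R)$ and may have much more in common. In Section~\ref{sec:count} we shall find a \emph{core} $C\supseteq\rho(R)$ such that many of these sets contain $C$ and most pairs of them share at most one vertex outside $C$. The parts $S\setminus C$ are then edge-disjoint. Three things must be controlled: the edges between $C$ and the rest, which Maker could use to lower the number of edges she needs inside $S\setminus C$; cores of size linear in $k$, for which the edges inside $C$ become too many to ignore; and the sets $S\setminus C$ themselves. The family $\mathcal Q$ is the union of three families $\mathcal Q_1,\mathcal Q_2,\mathcal Q_3$, one for each task. Let $c_{\max}=\lfloor\gamma k\rfloor$. For large $k$ we have $r\le c_{\max}-2$, and by \eqref{eq:n}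
\begin{equation}\label{eq:2c}
2^c\le2^{\gamma k}\le n^{2\gamma}\qquad\text{for }c\le c_{\max}.
\end{equation}

\subsection{Edges leaving a core}

For $C\subset V$ and $v\notin C$ let $g_C(v)=0$ if Breaker owns an edge between $v$ and $C$, and otherwise let $g_C(v)=2^d$, where $d$ is the number of Maker's edges between $v$ and $C$. Let $\Gamma(C)=\sum_{v\notin C}g_C(v)$. Initially $\Gamma(C)=n-|C|$; the first family keeps Maker from raising it noticeably for any small $C$.

Let $m=\lceil\sqrt n\,\rceil$. For each $C\subset V$ with $1\le c=|C|\le c_{\max}$ and each ordered $m$-tuple of distinct vertices $v_1,\dots,v_m\in V\setminus C$, the family $\mathcal Q_1$ contains the single goal $(F,|F|)$, where $F$ is the set of the $cm$ edges between $C$ and $\{v_1,\dots,v_m\}$, with weight $2^{cm}n^{-m-2c}$.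

\begin{lemma}\label{lem:Q1}
The initial value of $\mathcal Q_1$ is at most $2/n$. At every position with $\Psi<1$ we have $\Gamma(C)\le(1+\frac\varepsilon2)n$ for all $C$ with $1\le|C|\le c_{\max}$.
\end{lemma}

\begin{proof}
Each goal has initial value $n^{-m-2c}$, so the total is at most $\sum_{c\ge1}n^cn^mn^{-m-2c}\le2/n$. The goal $(F,|F|)$ is dead if Breaker owns an edge of $F$, and otherwise $W=2^{p(F)-cm}$. In both cases its current value is $n^{-m-2c}\prod_jg_C(v_j)$. Suppose that $\Psi<1$ and $\Gamma(C)\ge m2^c$. Sum $\prod_jg_C(v_j)$ over all tuples, first over $v_m$, then over $v_{m-1}$, and so on. Each time fewer than $m$ vertices are excluded, each with $g_C\le2^c$, so each summation gives a factor of at least $\Gamma(C)-m2^c$. Hence $(\Gamma(C)-m2^c)^m<n^{m+2c}$. In all cases $\Gamma(C)\le n^{1+2c/m}+m2^c$. Here $n^{2c/m}\to1$ because $c\log n=O(k^2)$ and $m\ge2^{k/4}$, and $m2^c\le2n^{1/2+2\gamma}=o(n)$ by \eqref{eq:2c}.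
\end{proof}

\subsection{Large cores}

When $|C|$ is about $\gamma k$, the quantities to be compared differ by factors $2^{\Omega(k^2)}$. We can then ignore orientations, allow the sets of a tuple to overlap, and use tuples of bounded length.

For $c\in\{c_{\max}-1,c_{\max}\}$, each $C$ with $|C|=c$ and each $20$-tuple $(S_1,\dots,S_{20})$ of $k$-sets containing $C$, repetitions allowed, consider the multigoal with the goals $(E(S_j),s)$, $1\le j\le20$. Let $B_c>0$ be the sum of $W_0$ over all these multigoals with $|C|=c$. The family $\mathcal Q_2$ consists of them, with weight $1/(32B_c)$.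

\begin{lemma}\label{lem:Q2}
The initial value of $\mathcal Q_2$ is $\frac1{16}$. At every position with $\Psi<1$, for every $C$ with $|C|\in\{c_{\max}-1,c_{\max}\}$, the number $\bar N_C$ of $k$-sets $S\supseteq C$ whose goal $(E(S),s)$ is reached satisfies
\[
\log\bar N_C\le\frac{k^2}2\Bigl(\delta-\gamma+\gamma^2+\frac\gamma{20}\Bigr)+o(k^2).
\]
\end{lemma}

\begin{proof}
Each of the two values of $c$ contributes $\frac1{32}$ to the initial value. Each of the $\bar N_C^{20}$ tuples of sets with reached goal is a reached multigoal of value $1/(32B_c)$, so $\Psi<1$ gives $\bar N_C^{20}<32B_c$. It suffices to prove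
\begin{equation}\label{eq:Bc}
\log B_c\le\frac{k^2}2\bigl[\gamma+20(\delta-\gamma+\gamma^2)\bigr]+o(k^2).
\end{equation}

Fix a tuple. Let $o_1=0$ and $o_j=|S_j\cap\bigcup_{i<j}S_i|\ge c$ for $j\ge2$. The sets $E(S_j)\setminus\bigcup_{i<j}E(S_i)$ are disjoint, and the $j$-th one misses at most $\binom{o_j}2$ edges of $E(S_j)$. A set $X$ as in \eqref{eq:W0} has at least $s$ edges in $E(S_j)$, hence at least $(s-\binom{o_j}2)^+$ edges in the $j$-th of these disjoint sets, where $z^+=\max(z,0)$. So $W_0\le\prod_j2^{-(s-\binom{o_j}2)^+}$, and we sum over $S_{20}$ first, then over $S_{19}$, and so on.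

Let $j\ge2$ and let $S_1,\dots,S_{j-1}$ be given. Their union has at most $20k$ vertices, so at most $2^{20k}n^{k-o}$ sets $S_j$ have $o_j=o$. Write $\omega=o/k$. By \eqref{eq:n}, $(k-o)\log n=\frac{k^2}2(1-\omega)+O(k\log k)$; moreover $s\ge\frac{k^2}2(1-\delta)-O(k)$ and $\binom o2\le\frac{k^2}2\omega^2$. The sets with $o_j=o$ therefore contribute at most $2^{\frac{k^2}2\psi(\omega)+O(k\log k)}$, where
\[
\psi(\omega)=1-\omega-(1-\delta-\omega^2)^+=\begin{cases}\delta-\omega+\omega^2,&0\le\omega\le\sqrt{1-\delta},\\ 1-\omega,&\sqrt{1-\delta}\le\omega\le1.\end{cases}
\]
We have $\omega\ge c/k\ge\gamma-2/k$ and $|\psi'|\le1$ on both pieces, so restricting to $\omega\ge\gamma$ costs $O(k)$ in the exponent. The first piece is convex and the second decreasing, so the maximum of $\psi$ on $[\gamma,1]$ is the larger of $\psi(\gamma)=\delta-\gamma+\gamma^2$ and $\psi(\sqrt{1-\delta})=1-\sqrt{1-\delta}$. The choice $\gamma=\delta/4$ makes the first one larger: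
\[
1-\sqrt{1-\delta}=\frac\delta{1+\sqrt{1-\delta}}\le\frac\delta{1.9}<\frac34\delta=\delta-\gamma .
\]
There are at most $k+1$ values of $o$, so the sum over $S_j$ is at most $2^{\frac{k^2}2(\delta-\gamma+\gamma^2)+o(k^2)}$. The sum over $S_1\supseteq C$ is at most $n^{k-c}2^{-s}=2^{\frac{k^2}2(\delta-\gamma)+o(k^2)}$, and there are at most $n^c=2^{\frac{k^2}2\gamma+o(k^2)}$ sets $C$. Multiplying these bounds gives \eqref{eq:Bc}.
\end{proof}

\subsection{Labeled sets outside a core}

The third family carries out the union bound over everything that Maker can influence: the core $C$, the labeling $\lambda$, a bound $a(v)$ for the number of her edges from $v$ to $C$, and the number $b$ of her edges inside $C$. A \emph{type} is a quadruple $(C,\lambda,a,b)$ with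
\begin{itemize}
\item $C\subset V$ and $r\le c=|C|\le c_{\max}$;
\item $\lambda:V\to[k]\cup\{*\}$;
\item $a:V\setminus C\to\{0,\dots,c\}\cup\{-\infty\}$ with $\sum_v2^{a(v)}\le(1+\varepsilon)n$, where $2^{-\infty}=0$;
\item $b\in\{0,\dots,\binom c2\}$.
\end{itemize}
A $(k-c)$-set $S'\subseteq V\setminus C$ is \emph{admissible} for the type if $a\ne-\infty$ on $S'$ and there is $Z\subseteq S'$ with $|Z|\le\zeta k$ such that $\lambda$ is injective and different from $*$ on $S'\setminus Z$. Put $a(S')=\sum_{v\in S'}a(v)$ and $l(S')=(s-b-a(S'))^+$; this is the number of edges that Maker needs inside $S'$ to have $s$ edges in $C\cup S'$.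

The next lemma replaces the product bound in Proposition~\ref{prop:fixed}. Since only $k-c-|Z|$ of the $k$ labels occur, we use Maclaurin's inequality: for reals $\Gamma_1,\dots,\Gamma_k\ge0$ and $0\le j\le k$,
\[
\sum_{I\subseteq[k],\,|I|=j}\ \prod_{i\in I}\Gamma_i\le\binom kj\Bigl(\frac1k\sum_{i=1}^k\Gamma_i\Bigr)^j .
\]

\begin{lemma}\label{lem:admissible}
For every type, $\sum_{S'\text{ admissible}}2^{a(S')}\le2^{\theta k}(n/k)^{k-c}$.
\end{lemma}

\begin{proof}
Let $\bar n=(1+\varepsilon)n$ and $\Gamma_i=\sum_{v\notin C,\,\lambda(v)=i}2^{a(v)}$, so that $\sum_i\Gamma_i\le\bar n$. Write $S'=Z\cup Y$ with $|Z|=z\le\zeta k$ and $Y$ carrying $k-c-z$ distinct labels. The sum of $2^{a(Z)}$ over all $z$-sets $Z$ is at most $\bar n^z/z!$. The sum of $2^{a(Y)}$ over all such $Y$ equals the left side of Maclaurin's inequality with $j=k-c-z$. Hence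
\[
\sum_{S'}2^{a(S')}\le\sum_{z\le\zeta k}\frac{\bar n^z}{z!}\binom k{c+z}\Bigl(\frac{\bar n}k\Bigr)^{k-c-z}
=\Bigl(\frac{\bar n}k\Bigr)^{k-c}\sum_{z\le\zeta k}\frac{k^z}{z!}\binom k{c+z}.
\]
Since $c+z\le(\gamma+\zeta)k<k/2$, we have $\binom k{c+z}\le2^{H(\gamma+\zeta)k}$. For $1\le z\le\zeta k$ we have $k^z/z!\le(ek/z)^z\le(e/\zeta)^{\zeta k}$, as $(ek/z)^z$ increases in $z$ on $(0,k]$; for $z=0$ the bound is trivial. So the sum is at most $(k+1)(1+\varepsilon)^k(e/\zeta)^{\zeta k}2^{H(\gamma+\zeta)k}(n/k)^{k-c}$, and the strict inequality \eqref{eq:const} absorbs the factor $k+1$ for large $k$.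
\end{proof}

Put
\[
M=\Bigl\lceil\frac{5n\log k}{\theta k}\Bigr\rceil,\qquad\beta_c=2^{-s+c^2/2+\theta k}\Bigl(\frac nk\Bigr)^{k-c}.
\]
For each type and each ordered $M$-tuple $(S'_1,\dots,S'_M)$ of admissible sets that pairwise share at most one vertex and satisfy $l(S'_j)\le|E(S'_j)|$, the family $\mathcal Q_3$ contains the multigoal with the goals $(E(S'_j),l(S'_j))$, with weight $2^{-5n\log k}\beta_c^{-M}$.

\begin{lemma}\label{lem:Q3}
The initial value of $\mathcal Q_3$ is at most $2^{-n\log k}$. At every position with $\Psi<1$, for each type fewer than $(2^{\theta k}\beta_c)^M$ of its multigoals are reached.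
\end{lemma}

\begin{proof}
The edge sets $E(S'_j)$ of a tuple are disjoint, so $W_0=\prod_j2^{-l(S'_j)}\le\prod_j2^{-s+b+a(S'_j)}$. By $b\le c^2/2$ and Lemma~\ref{lem:admissible}, the sum of $W_0$ over the tuples of one type is at most $\beta_c^M$, so each type has initial value at most $2^{-5n\log k}$. There are at most $kn^k$ choices for $C$, $(k+1)^n$ for $\lambda$, $(c+2)^n\le(k+1)^n$ for $a$ and $k^2$ for $b$. Since $k\log n=O(k^2)=o(n)$, the number of types is at most $2^{4n\log k}$, which gives the first claim. If $\Psi<1$, the number of reached multigoals of a type is less than the reciprocal $2^{5n\log k}\beta_c^M$ of the weight, and $5n\log k\le\theta kM$.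
\end{proof}

For $\mathcal Q=\mathcal Q_1\cup\mathcal Q_2\cup\mathcal Q_3$ we get $\Psi_0\le\frac2n+\frac1{16}+2^{-n\log k}<\frac18$, as Proposition~\ref{prop:count} requires. The family $\mathcal Q$ does not depend on $T$; Breaker's strategy sees $T$ only through the arrivals.

\section{The number of critical sets}\label{sec:count}

We prove the remaining part of Proposition~\ref{prop:count}. Assume $\Psi_u<1$ for all $u\le t$. For a root $\rho$ let $\mathcal E_\rho$ be the family of sets with root $\rho$ that became critical at times up to $t$. Proposition~\ref{prop:fixed} suggests that $|\mathcal E_\rho|$ is at most about $(n/k)^{k-r}2^{-s}$. We allow some slack and put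
\[
\Theta=n^{-r}\Bigl(\frac nk\Bigr)^k2^{-s+4\theta k}.
\]
It suffices to show that $|\mathcal E_\rho|\le\Theta$ for every root. Indeed, since $(n/k)^k=2^{kx+K}$, $4\theta=\kappa/2$ and $k^r=2^{O(\log^2k)}$, the number of critical sets is then at most
\[
(kn)^r\Theta=k^r2^{4\theta k}2^{kx}2^{K-s}\le2^{K-s}\,2^{O(\log^2k)+\frac\kappa2k-\kappa k}<2^{K-s-1}.
\]
This is where the hypothesis $x\le-\kappa$ is used; the rest of the argument needs only \eqref{eq:n}.

Suppose that $|\mathcal E_\rho|>\Theta$ for a root $\rho:R\to V$.

\subsection*{Choice of the core}
For $C$ with $\rho(R)\subseteq C\subseteq V$ and $|C|\le c_{\max}$ let $N_C$ be the number of $S\in\mathcal E_\rho$ with $S\supseteq C$. Choose $C$ to maximize $N_Cn^{0.9|C|}$, and let $c=|C|$. Comparing with $\rho(R)$, which is contained in all sets of $\mathcal E_\rho$, we get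
\begin{equation}\label{eq:lower}
N_C>\Theta\,n^{-0.9(c-r)}.
\end{equation}
The exponent $0.9$ serves two purposes. It is below $1$, while prescribing a further vertex should divide the count by nearly $n$, so \eqref{eq:lower} says that $C$ lies in too many sets. It is above $\frac12$, so that two further vertices divide the count by $n^{1.8}$, much more than $M$.

\subsection*{Case 1: $c\ge c_{\max}-1$}
By \eqref{eq:n}, $k\log(n/k)=\frac{k^2}2+O(k)$ and $r\log n=O(k\log k)$, while $s=\frac{k^2}2(1-\delta)+O(k)$. So $\log\Theta=\frac{k^2}2\delta-o(k^2)$. Also $(c-r)\log n\le\gamma k\log n=\frac{k^2}2\gamma+o(k^2)$, and \eqref{eq:lower} gives $\log N_C\ge\frac{k^2}2(\delta-0.9\gamma)-o(k^2)$. For a critical set $S$ the goal $(E(S),s)$ is reached at time $\tau(S)\le t$, so $N_C\le\bar N_C$ at position $t$. Lemma~\ref{lem:Q2} contradicts the lower bound for large $k$, because $\gamma+\frac1{20}<0.1$ gives $\delta-\gamma+\gamma^2+\frac\gamma{20}<\delta-0.9\gamma$.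

\subsection*{Case 2: $r\le c\le c_{\max}-2$}
Now $C\cup\{u,v\}$ is a competitor of $C$ for any distinct $u,v\in V\setminus C$, so
\begin{equation}\label{eq:spread}
N_{C\cup\{u,v\}}\le n^{-1.8}N_C .
\end{equation}
We want a single type for which many of the sets $S\setminus C$ are admissible and have reached their goals. The natural choice is $2^{a(v)}=g_C(v)$, but different sets become critical at different times. Lemma~\ref{lem:Q1} bounds $\sum_vg_C(v)$ at each single position, and $g_C(v)$ drops to $0$ when Breaker claims an edge from $v$ to $C$, so the lemma does not directly bound a sum of values $g_C(v)$ taken at different times. We therefore cut the game into periods so short that $g_C$ changes at few vertices, and charge these vertices the maximum $2^c$.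

\emph{Epochs.} Let $h=\lfloor\varepsilon n2^{-c}/2\rfloor$. By \eqref{eq:2c}, $\varepsilon n2^{-c}/2\ge1$, so $h\ge1$ and $h\ge\varepsilon n2^{-c}/4$. A position is in \emph{epoch} $j$ if the number of edges between $C$ and $V\setminus C$ claimed by either player lies in $[jh,(j+1)h)$. There are at most $cn$ such edges, hence at most $cn/h+1\le4c2^c/\varepsilon+1\le8c2^c/\varepsilon$ epochs. Classify the sets $S\in\mathcal E_\rho$ with $S\supseteq C$ by the epoch of $\tau(S)$ and by the number $b\in\{0,\dots,\binom c2\}$ of Maker's edges inside $C$ at time $\tau(S)$. There are at most $c^2$ values of $b$, so some class $\mathcal E'$ has size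
\begin{equation}\label{eq:class}
N'\ge\frac\varepsilon{8c^32^c}\,N_C>0 .
\end{equation}

\emph{The type.} Let $j$ and $b$ be the epoch and the number that define $\mathcal E'$, and let $t^-\le t$ be the first position of epoch $j$. The number of claimed edges between $C$ and $V\setminus C$ starts at $0$ and grows by at most one per move, so it equals $jh$ at $t^-$, and fewer than $h$ such edges are claimed later in the epoch. Call $v\in V\setminus C$ \emph{changed} if some edge between $v$ and $C$ is unclaimed at $t^-$ and claimed at some position of epoch $j$ not later than $t$. Fewer than $h$ vertices are changed. Put $a(v)=c$ for changed $v$, and define $a(v)$ for unchanged $v$ by $2^{a(v)}=g_C(v)$ at position $t^-$. By Lemma~\ref{lem:Q1} at position $t^-$,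
\[
\sum_v2^{a(v)}\le\Bigl(1+\frac\varepsilon2\Bigr)n+h2^c\le(1+\varepsilon)n .
\]
Let $\lambda$ be the labeling $\lambda_\rho$ at time $t$. Then $(C,\lambda,a,b)$ is a type.

\emph{The sets $S\setminus C$ are admissible and their goals are reached.} Let $S\in\mathcal E'$ and $S'=S\setminus C$. The position $\tau(S)\le t$ lies in epoch $j$, and at that position Breaker owns no edge of $S$. For unchanged $v\in S'$ the claimed edges between $v$ and $C$ are the same at $\tau(S)$ as at $t^-$; so none of them is Breaker's, $a(v)\ne-\infty$, and $a(v)$ is the number of Maker's edges between $v$ and $C$ at time $\tau(S)$. For changed $v$ that number is at most $c=a(v)$. Thus at time $\tau(S)$ Maker owns exactly $s$ edges of $S$, of which $b$ lie inside $C$ and at most $a(S')$ join $C$ to $S'$. At least $l(S')$ of them lie in $S'$, so $l(S')\le|E(S')|$ and the goal $(E(S'),l(S'))$ is reached. Let $Z$ be given by Lemma~\ref{lem:decode}. Since $\rho(R)\subseteq C$, we have $S'\setminus Z\subseteq S\setminus(\rho(R)\cup Z)$, so $Z\cap S'$ shows that $S'$ is admissible.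

\emph{Many edge-disjoint tuples.} The sets $S'=S\setminus C$ with $S\in\mathcal E'$ are $N'$ distinct sets. Fix one of them. Any of them that shares two vertices $u,v$ with it (itself included) comes from a set containing $C\cup\{u,v\}$. By \eqref{eq:spread}, \eqref{eq:class} and \eqref{eq:2c}, the number of these is at most
\[
\frac{k^2}2\,n^{-1.8}N_C\le\frac{4k^2c^32^c}{\varepsilon\,n^{1.8}}\,N'\le\frac{4k^5}{\varepsilon}\,n^{2\gamma-1.8}N'\le\frac{N'}{2M},
\]
where the last step holds for large $k$ because $M=O(n\log k/k)$, $2\gamma<0.01$ and $n\ge2^{k/2}$. Choose $S'_1,\dots,S'_M$ one after the other, each sharing at most one vertex with every earlier one. At each step at most $M\cdot\frac{N'}{2M}=N'/2$ sets are excluded. So at least $(N'/2)^M$ multigoals of the type $(C,\lambda,a,b)$ are reached at position $t$, and Lemma~\ref{lem:Q3} gives $N'<2\cdot2^{\theta k}\beta_c$.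

\emph{The contradiction.} Combining the last bound with \eqref{eq:lower} and \eqref{eq:class},
\[
n^{-r-0.9(c-r)}\Bigl(\frac nk\Bigr)^k2^{-s+4\theta k}<N_C<\frac{16c^3}\varepsilon\,2^c\,2^{-s+c^2/2+2\theta k}\Bigl(\frac nk\Bigr)^{k-c}.
\]
Divide by $2^{-s+2\theta k}(n/k)^{k-c}$ and multiply by $k^c$. The power of $n$ on the left becomes $c-r-0.9(c-r)$, and we obtain
\begin{equation}\label{eq:final}
n^{0.1(c-r)}\,2^{2\theta k}<\frac{16c^3}\varepsilon\,2^{c+c^2/2}\,k^c .
\end{equation}
If $c\le2r$, then $c=O(\log k)$, so the right side is $2^{O(\log^2k)}$, while the left side is at least $2^{2\theta k}$. If $c>2r$, then $c-r>c/2$, so the left side is at least $n^{0.05c}\ge2^{0.025ck}$; since $c\le\gamma k$, the logarithm of the right side is at most $c\,(\gamma k/2+O(\log k))$, and $\gamma/2<0.025$. This is the step that requires $c\le\gamma k$ and made the family $\mathcal Q_2$ necessary. In both ranges \eqref{eq:final} fails for large $k$.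

Both cases are contradictory, so $|\mathcal E_\rho|\le\Theta$ for every root $\rho$. This proves Proposition~\ref{prop:count}, and with it Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}
\bibitem{CGL}
Dennis Clemens, Heidi Gebauer, Anita Liebenau, \emph{The random graph intuition for the tournament game}, arXiv:1307.4229 (2013).
\end{thebibliography}
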